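# Mass measures of codimension-one flat chains over an arbitrary coefficient group

## 1. A unit square filled by vertical segments

Work in the plane. For $s\in[0,1]$ let $\sigma_s=\{s\}\times[0,1]$, oriented upward, and for $N\ge 1$ put
$$T_N=\sum_{k=1}^N \tfrac1N\,\sigma_{k/N}.$$
This is a polyhedral $1$-chain with real coefficients. Its mass is $\sum|\text{coefficient}|\cdot\text{length}=N\cdot\frac1N\cdot 1=1$, and this mass is distributed in the plane as the measure $\mu_{T_N}=\frac1N\sum_k\mathscr H^1\llcorner\sigma_{k/N}$.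

Let us see what happens as $N\to\infty$. The flat norm $F(P)$ of a polyhedral chain $P$ is the cheapest way to write $P=A+\partial Q$, where we pay $\mathbb M(A)+\mathbb M(Q)$. For $s<s'$, take the rectangle $R=[s,s']\times[0,1]$, oriented counterclockwise. Its boundary is $b+\sigma_{s'}-t-\sigma_s$, where $b$ and $t$ are the bottom and top sides, both oriented to the right. Hence $\sigma_{s'}-\sigma_s=\partial R-b+t$ and
$$F(\sigma_{s'}-\sigma_s)\le |s'-s|+2|s'-s|=3|s'-s|.$$
Now compare $T_N$ with $T_{2N}$. Splitting each weight $\frac1N$ into two halves,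
$$T_{2N}-T_N=\sum_{k=1}^N\tfrac1{2N}\big(\sigma_{(2k-1)/2N}-\sigma_{2k/2N}\big),\qquad F(T_{2N}-T_N)\le N\cdot\tfrac1{2N}\cdot\tfrac3{2N}=\tfrac{3}{4N}.$$
So $(T_{2^m})_m$ is Cauchy in the flat norm and has a limit $T$ in the completion. The mass on the completion is defined by relaxation, $\mathbb M(T)=\inf\liminf_j\mathbb M(P_j)$ over polyhedral $P_j\to T$; so $\mathbb M(T)\le1$.

In fact $\mathbb M(T)=1$. Fix $\psi\in C^1_c(\mathbb R^2)$ with $0\le\psi\le1$ and $\psi=1$ on $[0,1]^2$, and let $\omega=\psi\,dx_2$. For a real polyhedral chain, $|P(\omega)|\le\mathbb M(P)$, and by Stokes $|\partial Q(\omega)|=|Q(d\omega)|\le\sup|\partial_1\psi|\,\mathbb M(Q)$. Hence $|P(\omega)|\le C\,F(P)$ with $C=1+\sup|\partial_1\psi|$. If $P_j\to T$, then $\lim_jP_j(\omega)=\lim_mT_{2^m}(\omega)=1$, so $\liminf_j\mathbb M(P_j)\ge1$.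

When the masses converge to the mass of the limit, the measures converge weakly (this is fact (F6) below). The measures $\mu_{T_{2^m}}$ are Riemann sums, so $\mu_T=\mathscr L^2\llcorner[0,1]^2$. This measure is as far as possible from living on a curve: every $1$-rectifiable set is Lebesgue null. Still, Fubini's theorem says that it is an average of length measures:
$$\mu_T=\int_0^1\mathscr H^1\llcorner\sigma_t\;dt .$$

Keep the picture and change the kind of numbers written on the segments. With coefficients in $\mathbb Z$ or $\mathbb Z/3$ the weight $\frac1N$ is not available. With coefficients in $\mathbb R$ measured by $|x|^{1/2}$ (which satisfies the triangle inequality) the weights are available, but $\mathbb M(T_N)=N\cdot N^{-1/2}=\sqrt N$ blows up. With coefficients in $\mathbb R^2$ we may put the "number" $x\in\mathbb R^2$ at the point $x$ of the square and take the boundary; then spreading is possible, but the coefficients have no order. The group decides how mass can spread. Is the outcome nevertheless always an average of measures carried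 by rectifiable hypersurfaces?

## 2. Normed groups, flat chains, integrals of measures

Throughout, $d\ge2$.

**Definition (normed abelian group).** An abelian group $G$ with a function $|\cdot|:G\to[0,\infty)$ such that $|g|=0$ only for $g=0$, $|-g|=|g|$ and $|g+h|\le|g|+|h|$. It is a metric space with distance $|g-h|$.

Examples are $\mathbb R$, $\mathbb R^d$ with the Euclidean norm, $(\mathbb R,|x|^{1/2})$, $\mathbb Z$, and $\mathbb Z/3$ with $|1|=|2|=1$.

**Definition (chains).** A polyhedral $k$-chain is a finite sum $\sum g_i\sigma_i$ with $g_i\in G$ and $\sigma_i$ oriented $k$-dimensional polytopes in $\mathbb R^d$; reversing an orientation changes the sign of the coefficient, and chains are identified under subdivision. If the $\sigma_i$ do not overlap, $\mathbb M(\sum g_i\sigma_i)=\sum|g_i|\mathscr H^k(\sigma_i)$. The flat norm is $F(P)=\inf\{\mathbb M(P-\partial Q)+\mathbb M(Q)\}$ over polyhedral $(k+1)$-chains $Q$. The completion with respect to $F$ is the space $\mathscr F^G_k(\mathbb R^d)$ of flat chains (Fleming, White). For a flat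 chain, $\mathbb M(T)$ is the lower semicontinuous relaxation of the polyhedral mass. If $\mathbb M(T)<\infty$, then $\mu_T$ is the finite positive Borel measure with $\mu_T(E)=\mathbb M(T\llcorner E)$ for Borel $E$.

**Definition (rectifiable measure).** A measure is $(d-1)$-rectifiable if it has the form $\theta\,\mathscr H^{d-1}\llcorner S$ with $S$ a $(d-1)$-rectifiable set and $\theta\ge0$ Borel.

**Definition (integral of measures).** Let $I\subset\mathbb R$ be compact and let $\mu_t$, $t\in I$, be real- or vector-valued measures such that (a) $t\mapsto\mu_t(E)$ is measurable for every Borel set $E\subset\mathbb R^d$, and (b) $\int_I\mathbb M(\mu_t)\,dt<\infty$, where $\mathbb M(\mu_t)=|\mu_t|(\mathbb R^d)$. Then $\int_I\mu_t\,dt$ is the measure $E\mapsto\int_I\mu_t(E)\,dt$.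

A finite rectifiable measure $\mu$ is trivially such an integral: take $I=[0,1]$ and $\mu_t=\mu$. In particular the question below is immediate for polyhedral $T$. On the other hand, being an integral of $(d-1)$-rectifiable measures is a real restriction. If $\mathscr H^{d-1}(E\cap S)=0$ for every $(d-1)$-rectifiable $S$, then $\mu_t(E)=0$ for all $t$ and the integral vanishes on $E$; so a Dirac mass is not such an integral.

We also use $BV(\mathbb R^d)$, the functions $w\in L^1(\mathbb R^d)$ whose distributional gradient $Dw$ is a finite vector measure, with total variation $|Dw|$.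

**Definition (supremum of measures).** If $\mu_n\le\lambda$ for all $n$, with $\lambda$ a finite measure, write $\mu_n=h_n\lambda$ with $0\le h_n\le 1$ and put $\bigvee_n\mu_n=(\sup_nh_n)\lambda$.

This is the least measure that dominates all $\mu_n$, hence it does not depend on $\lambda$. Indeed, let $\mu_n\le\kappa$ for all $n$ and let $\varepsilon>0$. Let $E_n$ be the set where $n$ is the first index with $h_n>\sup_mh_m-\varepsilon$. The sets $E_n$ partition the space, so
$$\int_E\sup_mh_m\,d\lambda\le\sum_n\int_{E\cap E_n}(h_n+\varepsilon)\,d\lambda=\sum_n\mu_n(E\cap E_n)+\varepsilon\lambda(E)\le\kappa(E)+\varepsilon\lambda(E).$$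
For instance, the supremum of $\mathscr L^1\llcorner[0,2]$ and $\mathscr L^1\llcorner[1,3]$ is $\mathscr L^1\llcorner[0,3]$, not the sum.

For $G=\mathbb R$ the following is known. Let $K$ be convex and compact with nonempty interior. Every real flat $(d-1)$-chain $T$ supported in $K$ with $\mathbb M(T)<\infty$ can be written as $T=\int_IR_t\,dt$ with $I$ a compact interval, $R_t$ rectifiable currents of multiplicity one, and $\mathbb M(T)=\int_I\mathbb M(R_t)\,dt$; in particular $\mu_T=\int_I\mu_{R_t}\,dt$. The question, from G. Alberti and A. Marchese, *On the structure of flat chains with finite mass* (arXiv:2311.06099, 2023), is whether for an arbitrary group $G$ and $T\in\mathscr F^G_{d-1}(\mathbb R^d)$ of finite mass one still has $\mu_T=\int_I\mu_t\,dt$ with $I$ compact and $(d-1)$-rectifiable $\mu_t$ satisfying (a) and (b). The answer is yes, for every normed abelian group.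

**Theorem A.** Let $T\in\mathscr F^G_{d-1}(\mathbb R^d)$ with $\mathbb M(T)<\infty$. There are $w\in BV(\mathbb R^d)$ and a Borel function $f\ge0$, $f\in L^1(|Dw|)$, with $\mu_T=f\,|Dw|$. Consequently $\mu_T=\int_{[0,1]}\mu_t\,dt$ with $(d-1)$-rectifiable measures $\mu_t$ satisfying (a), (b).

**Theorem B.** For a finite positive Borel measure $\mu$ on $\mathbb R^d$ the following are equivalent:

1. $\mu=\mu_T$ for some normed abelian group $G$ and some $T\in\mathscr F^G_{d-1}(\mathbb R^d)$ of finite mass;
2. $\mu=\int_I\mu_t\,dt$ for a compact $I\subset\mathbb R$ and $(d-1)$-rectifiable $\mu_t$ satisfying (a), (b);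
3. $\mu=\mu_T$ for some $T\in\mathscr F^{\mathbb R}_{d-1}(\mathbb R^d)$ of finite mass;
4. $\mu\ll|Dw|$ for some $w\in BV(\mathbb R^d)$.

Moreover such $\mu$ can be written with multiplicity one over the line: $\mu=\int_{\mathbb R}\mathscr H^{d-1}\llcorner S_r\,dr$, with $S_r$ Borel, $(d-1)$-rectifiable and $\mathscr H^{d-1}(S_r)<\infty$.

**Theorem C.** Let $G$ be complete, let $U$ be the $d$-chain given by $u\in L^1(\mathbb R^d;G)$, and suppose $\mathbb M(\partial U)<\infty$. Let $\{g_n\}\subset G$ be countable with $u(x)\in\overline{\{g_n\}}$ for a.e. $x$, let $u_n=|u-g_n|-|g_n|$, and let $\nu=\bigvee_n|Du_n|$. Then $\nu\le\mu_{\partial U}\le d\,\nu$, and the constants $1$ and $d$ are optimal.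

## 3. Calculus of flat chains in codimension one

The following facts are recalled from W. Fleming, *Flat chains over a finite coefficient group* (Trans. AMS 1966), B. White, *Rectifiability of flat chains* (Ann. of Math. 1999), and T. De Pauw–R. Hardt, *Rectifiable and flat $G$ chains in a metric space* (Amer. J. Math. 2012).

**(F0)** $\mathbb M$ is subadditive and lower semicontinuous (lsc). For a polyhedral $Q=\sum g_i\sigma_i$ (non-overlapping), $\mu_Q=\sum|g_i|\mathscr H^k\llcorner\sigma_i$.

**(F1)** If $\mathbb M(T)<\infty$, then $T\llcorner E$ is a finite-mass flat chain for every Borel $E$, additive in $T$ and in disjoint $E$ (linear in $T$ if $G=\mathbb R$), $(T\llcorner E)\llcorner E'=T\llcorner(E\cap E')$, and $\mu_T$ is a finite Borel measure. In particular $\mu_{T+S}\le\mu_T+\mu_S$.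

**(F2)** If $\mathbb M(C)+\mathbb M(\partial C)<\infty$ and $f:\mathbb R^d\to\mathbb R$ is $1$-Lipschitz, then the slices $\langle C,f,s\rangle:=\partial(C\llcorner\{f>s\})-(\partial C)\llcorner\{f>s\}$ satisfy $\int\mathbb M(\langle C,f,s\rangle)\,ds\le\mathbb M(C)$. The integrand is Borel: $s\mapsto C\llcorner\{f>s\}$ and $s\mapsto(\partial C)\llcorner\{f>s\}$ are right-continuous in mass, so $s\mapsto\langle C,f,s\rangle$ is right-continuous in $F$, and $\mathbb M$ is lsc.

Everything else we need follows from these, and we now prove it.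

**(F3)** *$F\le\mathbb M$ and $F(\partial X)\le F(X)$. If $\sum_j\mathbb M(T_j)<\infty$, then $\sum_jT_j$ converges in $F$, has mass $\le\sum_j\mathbb M(T_j)$, and $\mu_{\sum T_j}\le\sum_j\mu_{T_j}$.*

For polyhedral chains the first inequality is the choice $Q=0$. For the second, if $X=A+\partial Q$ then $\partial X=\partial A$, so $F(\partial X)\le\mathbb M(A)$. Both pass to limits (for the first, use polyhedral chains whose masses converge to the relaxed mass). The series is Cauchy in $F$ because $F\le\mathbb M$, and its mass is bounded by lsc and subadditivity. Finally, let $R_N=\sum_{j>N}T_j$. By (F1), $\mu_{\sum T_j}\le\sum_{j\le N}\mu_{T_j}+\mu_{R_N}$, and $\mu_{R_N}(E)\le\mathbb M(R_N)\le\sum_{j>N}\mathbb M(T_j)\to0$.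

**(F4)** *If $T$ is a flat chain and $F(T)<\varepsilon$, then $T=\sum_jA_j+\partial\sum_jC_j$ with $A_j,C_j$ polyhedral and $\sum_j(\mathbb M(A_j)+\mathbb M(C_j))<\varepsilon$.*

Choose polyhedral $Q_j\to T$ with $Q_0=0$ and $\sum_jF(Q_{j+1}-Q_j)<\varepsilon$; this is possible because $F(Q_1)$ can be made as close to $F(T)$ as we like and the later differences as small as we like. By definition of $F$ we can write $Q_{j+1}-Q_j=A_j+\partial C_j$ so nearly optimally that the total cost stays below $\varepsilon$. Sum over $j$, using (F3) and continuity of $\partial$.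

**(F5)** *If $T_j\to T$ in $F$, all $(d-1)$-dimensional of finite mass, and $W$ is open, then $\mu_T(W)\le\liminf_j\mu_{T_j}(W)$.*

Pass to a subsequence that realizes the liminf and has $\sum_jF(T_j-T)<\infty$. By (F4) applied to each $T_j-T$, we have $T_j-T=A_j+\partial C_j$ with flat chains $A_j,C_j$ and $\sum_j(\mathbb M(A_j)+\mathbb M(C_j))<\infty$. Here $\partial C_j=T_j-T-A_j$ has finite mass, so $C_j$ may be sliced. Let $f=\min\{1,\mathrm{dist}(\cdot,W^c)\}$, with $f\equiv1$ if $W=\mathbb R^d$. Then
$$(T_j-T)\llcorner\{f>s\}=A_j\llcorner\{f>s\}+\partial(C_j\llcorner\{f>s\})-\langle C_j,f,s\rangle,$$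
so by (F3)
$$F\big((T_j-T)\llcorner\{f>s\}\big)\le\mathbb M(A_j)+\mathbb M(C_j)+\mathbb M(\langle C_j,f,s\rangle).$$
By (F2), the sum over $j$ of the right-hand sides has integral over $s\in(0,1)$ at most $\sum_j(\mathbb M(A_j)+2\mathbb M(C_j))<\infty$. So for a.e. $s\in(0,1)$ the sum is finite, its terms tend to $0$, and $T_j\llcorner\{f>s\}\to T\llcorner\{f>s\}$ in $F$. By lsc, $\mu_T(\{f>s\})\le\liminf_j\mu_{T_j}(\{f>s\})\le\liminf_j\mu_{T_j}(W)$. Let $s\downarrow0$ along such $s$; the sets $\{f>s\}$ increase to $W$.

**(F6)** *If in addition $\mathbb M(T_j)\to\mathbb M(T)$, then $\limsup_j\mu_{T_j}(K)\le\mu_T(K)$ for closed $K$, and $\int\psi\,d\mu_{T_j}\to\int\psi\,d\mu_T$ for bounded continuous $\psi$.*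

For the first part, write $\mu_{T_j}(K)=\mathbb M(T_j)-\mu_{T_j}(K^c)$ and use (F5) on the open set $K^c$. The second part is the portmanteau theorem.

**Reduction to complete $G$.** None of the above uses completeness of $G$. Let $\hat G$ be the completion of $G$. If $Q=\sum\hat g_i\sigma_i$ is a polyhedral $\hat G$-chain and $Q'=\sum g_i\sigma_i$ with $g_i\in G$, then
$$\mathbb M(Q-Q')\le\sum|\hat g_i-g_i|\,\mathbb M(\sigma_i),\qquad\mathbb M(\partial Q-\partial Q')\le\sum|\hat g_i-g_i|\,\mathbb M(\partial\sigma_i),$$
and both can be made arbitrarily small (here $\mathbb M(\sigma_i)$ and $\mathbb M(\partial\sigma_i)$ mean the total $k$- and $(k-1)$-dimensional measures). Hence a filling over $\hat G$ of a polyhedral $G$-chain can be replaced by one over $G$ at arbitrarily small extra cost, so the flat norm of polyhedral $G$-chains is the same over $G$ and $\hat G$. Polyhedral $G$-chains are dense among polyhedral $\hat G$-chains, so the completions agree. Replacing an approximating sequence over $\hat G$ by one over $G$ with $\mathbb M(\hat P_j-P_j)<1/j$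 shows that the relaxed masses agree. Finally, by (F6), $\mu_T$ is the weak limit of $\mu_{P_j}$ for any polyhedral $P_j\to T$ with $\mathbb M(P_j)\to\mathbb M(T)$, so $\mu_T$ is the same as well. From now on $G$ is complete.

**(F7)** *The $d$-dimensional flat chains are the elements $u$ of $L^1(\mathbb R^d;G)$, with mass $\|u\|_{L^1}$. Translations are continuous in $L^1(\mathbb R^d;G)$.*

Here $L^1(\mathbb R^d;G)$ consists of the strongly measurable functions (a.e. limits of finitely valued measurable functions) with $\int|u|<\infty$. A polyhedral $d$-chain $P$ is the same as a step function $p$. There are no nonzero $(d+1)$-dimensional polyhedral chains in $\mathbb R^d$, so $F=\mathbb M=\|\cdot\|_{L^1}$ on polyhedral $d$-chains, and we must only see that step functions are dense in the complete space $L^1(\mathbb R^d;G)$. Given $u$, there is a countable set $\{g_n\}$ with $g_1=0$ whose closure contains a.e. value of $u$. Let $s_N(x)$ be the element of $\{g_1,\dots,g_N\}$ nearest to $u(x)$ (smallest index in case of ties). Then $|u-s_N|\le|u|$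 and $s_N\to u$ a.e., so $s_N\to u$ in $L^1$. Where $s_N=g\ne0$ we have $|g|\le2|u|$, so these sets have finite measure and may be truncated to bounded sets. A simple function $\sum_{i\le N}g_i1_{E_i}$ with bounded $E_i$ is approximated by $\sum_{i\le N}g_i1_{P_i}$ with $P_i$ finite unions of cubes, with error at most $\sum_i|g_i||E_i\triangle P_i|$. For translations, use $\|u(\cdot+\xi)-u\|_{L^1}\le2\|u-p\|_{L^1}+\|p(\cdot+\xi)-p\|_{L^1}$ with $p$ a step function.

We write $U$ for the chain of $u$. For a polyhedral $d$-chain $P$ with function $p$, jump set $J_p$, unit normal $n$ and one-sided values $p^\pm$, the coefficient of $\partial P$ on a wall is $\pm(p^+-p^-)$, so $\mu_{\partial P}=|p^+-p^-|\,\mathscr H^{d-1}\llcorner J_p$.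

**(F8)** *If $u\in L^1(\mathbb R^d;G)$ and $\mathbb M(\partial U)<\infty$, there are polyhedral $P_j$ with $p_j\to u$ in $L^1$ and $\mathbb M(\partial P_j)\to\mathbb M(\partial U)$.*

Take polyhedral $Q_j\to\partial U$ in $F$ with $\mathbb M(Q_j)\to\mathbb M(\partial U)$, and polyhedral $P_j'\to U$. Then $F(Q_j-\partial P_j')\to0$, so $Q_j-\partial P_j'=A_j+\partial C_j$ with polyhedral $A_j,C_j$ and $\mathbb M(A_j)+\mathbb M(C_j)\to0$. Put $P_j=P_j'+C_j$. Then $P_j\to U$ and $\partial P_j=Q_j-A_j$, so $\limsup_j\mathbb M(\partial P_j)\le\mathbb M(\partial U)$. The opposite inequality for the liminf is lsc.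

For $W$ open and $\delta>0$ put $W_\delta=\{x:\mathrm{dist}(x,W^c)>\delta\}$, and $W_\delta=\mathbb R^d$ if $W=\mathbb R^d$. These sets are open, increase to $W$ as $\delta\downarrow0$, and $\overline{W_\delta}\subset W$.

## 4. Level sets, homomorphisms, the norm, and the distance functions

Fact (F4) splits a finite-mass $(d-1)$-chain as $T=A+\partial U$, where $A$ is a mass-convergent sum of polyhedral chains and $u\in L^1(\mathbb R^d;G)$. The part $A$ lives on countably many polytopes, so the whole difficulty is $\mu_{\partial U}$.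

When $u$ is a real $BV$ function, the coarea formula slices $|Du|$ by the boundaries of the sets $\{u>t\}$, and we have rectifiable sets. For a general $G$ there is no order and no set $\{u>t\}$, so it is natural to compose $u$ with maps $G\to\mathbb R$.

Homomorphisms are the first choice, but there may be none: for $\ell:\mathbb Z/3\to\mathbb R$ we have $3\ell(g)=\ell(3g)=0$, so $\ell=0$. The next choice is the norm itself. Let $G=\mathbb Z/3$ with $|1|=|2|=1$, and let $u=1$ on a cube, $u=2$ on a neighboring cube that shares a face with it, and $u=0$ elsewhere. On the common face the chain $\partial U$ has coefficient $\pm(2-1)$, of norm $1$. But $|u|=1$ on both sides, so $D|u|$ does not charge the common face. One Lipschitz function can miss a whole wall.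

The function $|u-1|$ does see this wall: it equals $0$ on one side and $1$ on the other. This suggests measuring $u$ by its distances to many reference elements. A function $u\in L^1(\mathbb R^d;G)$ is an a.e. limit of finitely valued functions, so there is a countable $\{g_n\}\subset G$ with $u(x)\in\overline{\{g_n\}}$ for a.e. $x$. For any such choice we fix a Borel representative of $u$ with this property for all $x$ (redefine $u:=g_1$ on a suitable Borel null set), and put
$$u_n:=|u-g_n|-|g_n|.$$
Then $|u_n|\le|u|$, so $u_n\in L^1(\mathbb R^d)$. No information is lost: for all $a,b\in\overline{\{g_n\}}$,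
$$|a-b|=\sup_n\big||a-g_n|-|b-g_n|\big|.\tag{1}$$
The inequality "$\ge$" is the triangle inequality, and "$\le$" follows by letting $g_n$ approach $b$ along a subsequence.

For a step function $u=p$, formula (1) gives at once that $\bigvee_n|Du_n|=|p^+-p^-|\mathscr H^{d-1}\llcorner J_p=\mu_{\partial P}$. One would like to pass to the limit in this equality. The inequality $|Du_n|\le\mu_{\partial U}$ does survive, and we prove it now.

**Lemma 1.** Let $u\in L^1(\mathbb R^d;G)$, $\mathbb M(\partial U)<\infty$, and let $\phi:G\to\mathbb R$ be $1$-Lipschitz with $\phi(0)=0$. Then $\phi\circ u\in BV(\mathbb R^d)$ and $|D(\phi\circ u)|\le\mu_{\partial U}$.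

The proof compares the two sides on the good approximations from (F8). Take $p_j$ from (F8). Since $|\phi\circ p_j-\phi\circ u|\le|p_j-u|$, we have $\phi\circ p_j\to\phi\circ u$ in $L^1$. For step functions,
$$|D(\phi\circ p_j)|=|\phi(p_j^+)-\phi(p_j^-)|\,\mathscr H^{d-1}\llcorner J_{p_j}\le\mu_{\partial P_j}.$$
By (F3), $\partial P_j\to\partial U$ in $F$, and the masses converge, so (F6) applies. For $W$ open, lsc of the total variation on the open set $W_\delta$ gives
$$|D(\phi\circ u)|(W_\delta)\le\liminf_j\mu_{\partial P_j}(W_\delta)\le\limsup_j\mu_{\partial P_j}(\overline{W_\delta})\le\mu_{\partial U}(\overline{W_\delta})\le\mu_{\partial U}(W).$$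
With $W=\mathbb R^d$ this shows $\phi\circ u\in BV$. For general $W$ let $\delta\to0$ to get $|D(\phi\circ u)|(W)\le\mu_{\partial U}(W)$. If $E$ is Borel, take the infimum over open $W\supset E$; outer regularity of $\mu_{\partial U}$ finishes the proof. $\square$

## 5. Sampling on a random grid

For Theorem A we need an upper bound: a set that is null for every $|Du_n|$ must be null for $\mu_{\partial U}$. By lower semicontinuity, an upper bound for $\mu_{\partial U}$ requires $G$-valued step functions close to $u$ whose boundary masses are controlled by the $|Du_n|$. Here the limiting argument stops. The chains of (F8) are chosen for $\mathbb M(\partial U)$, and lower semicontinuity bounds $|Du_n|$ by the variations of their distance functions, not the other way around. Approximating each $u_n$ by real step functions does not help, because these need not be the distance functions of one common $G$-valued function. Mollifying $u$ is meaningless, since in $G$ we cannot take averages.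

Moreover, the equality $\bigvee_n|Du_n|=\mu_{\partial U}$ is false in general. Take $G=\mathbb R^d$ and $u(x)=x$ near the origin: there every $u_n(x)=|x-g_n|-|g_n|$ has $|Du_n|=\mathscr L^d$, while Section 9 shows $\mu_{\partial U}=d\,\mathscr L^d$. A factor must be lost.

What can be done in any group is to sample: replace $u$ on each cube of a grid by its value at a corner. For $u(x)=x$ on a grid of size $h$, each cube accounts for $d$ faces of area $h^{d-1}$ with coefficient of norm $|he_i|=h$, so the boundary mass per unit volume is $d\cdot h^{d-1}\cdot h/h^d=d$. In general the coefficients are the differences $u(x+he_i)-u(x)$ at the grid points $x$. Their average over all positions of the grid is an integral of translation differences, and these are controlled by the $|Du_n|$ at once for all $n$, through (1).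

**Lemma 2.** Let $u\in L^1(\mathbb R^d;G)$, let $\{g_n\}$ and $u_n$ be as in Section 4, and let $\nu$ be a finite measure such that $u_n\in BV(\mathbb R^d)$ and $|Du_n|\le\nu$ for all $n$. Then $\mathbb M(\partial U)<\infty$ and $\mu_{\partial U}\le d\,\nu$.

**Step 1 (translations).** The purpose is to bound $|u(x+he)-u(x)|$, a quantity in $G$, by the single measure $\nu$. Let $e$ be a unit vector and $h>0$. For $v\in BV(\mathbb R^d)$ and $\psi\in C^1_c$ we use $\psi(x-he)-\psi(x)=-\int_0^h\partial_e\psi(x-se)\,ds$ and integrate by parts: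
$$\int\big(v(x+he)-v(x)\big)\psi(x)\,dx=\int v(x)\big(\psi(x-he)-\psi(x)\big)\,dx=\int_0^h\!\!\int\psi(x-se)\,dD_ev(x)\,ds.$$
So the measure with density $v(\cdot+he)-v$ is $E\mapsto\int_0^hD_ev(E+se)\,ds$. Apply this to $v=u_n$ and use $|D_eu_n|\le|Du_n|\le\nu$: for Borel $V$,
$$\int_V|u_n(x+he)-u_n(x)|\,dx\le m_h(V):=\int_0^h\nu(V+se)\,ds.$$
The finite measure $m_h$ does not depend on $n$. It need not be absolutely continuous; let $k$ be the density of its absolutely continuous part. Testing with sets $V$ disjoint from a Lebesgue-null set that carries the singular part gives $|u_n(x+he)-u_n(x)|\le k(x)$ for a.e. $x$, and, as there are countably many $n$, for a.e. $x$ this holds for all $n$. Formula (1) with $a=u(x+he)$, $b=u(x)$ gives $|u(x+he)-u(x)|\le k(x)$ a.e. Hence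
$$\int_V|u(x+he)-u(x)|\,dx\le\int_0^h\nu(V+se)\,ds\qquad\text{for all Borel }V.\tag{2}$$

**Step 2 (the sampled chains).** The purpose is to define the approximating chains and to compute their boundaries. For $h>0$, $y\in[0,1)^d$, $z\in\mathbb Z^d$ let $Q_z=h(z+y+[0,1)^d)$, and let $u_{h,y}:=u(h(z+y))$ on $Q_z$. The map $(x,y)\mapsto u_{h,y}(x)$ is Borel, because $u$ is Borel and $z_i=\lfloor x_i/h-y_i\rfloor$. The substitution $x=h(z+y)$, $dx=h^d\,dy$, turns the sum over $z$ and the integral over $y$ into an integral over $\mathbb R^d$: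
$$\int_{[0,1)^d}\sum_zh^d|u(h(z+y))|\,dy=\|u\|_{L^1}.$$
The sum on the left is $\|u_{h,y}\|_{L^1}$. So for a.e. $y$ we have $u_{h,y}\in L^1$; consider such $y$. Then $U_{h,y}$ is the mass-convergent sum of the chains $u(h(z+y))\,Q_z$. Each has a boundary of $2d$ faces, each of mass $h^{d-1}|u(h(z+y))|$, so the sum of the masses of all the faces is $\frac{2d}h\|u_{h,y}\|_{L^1}<\infty$. Thus $\partial U_{h,y}$ is an absolutely mass-convergent sum of faces and may be regrouped. Each face occurs exactly twice, with opposite orientations, in the boundaries of two adjacent cubes. Let $F_{z,i}$ be the common face of $\overline{Q_z}$ and $\overline{Q_{z+e_i}}$. After regrouping, its coefficient is $\pm\big(u(h(z+y)+he_i)-u(h(z+y))\big)$. In particular $\mathbb M(\partial U_{h,y})<\infty$ and, by (F3),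
$$\mu_{\partial U_{h,y}}\le\sum_{z,i}|u(h(z+y)+he_i)-u(h(z+y))|\;\mathscr H^{d-1}\llcorner F_{z,i}.\tag{3}$$

**Step 3 (the samples converge on average).** The purpose is to see that $u_{h,y}$ is close to $u$ for most $y$. Write the points of $Q_z$ as $h(z+y)+h\omega$ with $\omega\in[0,1)^d$ and substitute as before:
$$\eta_h^2:=\int_{[0,1)^d}\|u_{h,y}-u\|_{L^1}\,dy=\int_{[0,1)^d}\int_{\mathbb R^d}|u(x+h\omega)-u(x)|\,dx\,d\omega\xrightarrow[h\to0]{}0$$
by the continuity of translations in (F7). We take $\eta_h\ge0$.

**Step 4 (the boundary mass is controlled on average).** The purpose is a local bound in terms of $\nu$. Fix $W$ open, $\delta>0$ and $h$ with $h\sqrt d<\delta/2$. If $F_{z,i}$ meets $W_\delta$, then $h(z+y)\in W_{\delta/2}$, because both lie in $\overline{Q_z}$, which has diameter $h\sqrt d$. So (3) gives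
$$\mu_{\partial U_{h,y}}(W_\delta)\le b_h(y):=\sum_{z,i}h^{d-1}|u(h(z+y)+he_i)-u(h(z+y))|\,1_{W_{\delta/2}}(h(z+y)).$$
The same substitution, with $h^{d-1}dy=h^{-1}dx$, then (2), and $W_{\delta/2}+se_i\subset W$ for $0\le s\le h$ give
$$\int_{[0,1)^d}b_h\,dy=\frac1h\sum_{i=1}^d\int_{W_{\delta/2}}|u(x+he_i)-u(x)|\,dx\le\sum_{i=1}^d\frac1h\int_0^h\nu(W_{\delta/2}+se_i)\,ds\le d\,\nu(W).$$

**Step 5 (a good grid and the limit).** The purpose is to choose one $y$ for which both averages are good. Let $h$ be so small that $\eta_h<1$. By Chebyshev, $\|u_{h,y}-u\|_{L^1}\le\eta_h$ for $y$ outside a set of measure at most $\eta_h$ (if $\eta_h=0$, for a.e. $y$). The remaining set has measure at least $1-\eta_h>0$, and $b_h$ cannot exceed $d\,\nu(W)/(1-\eta_h)$ almost everywhere on it, since $\int b_h\le d\,\nu(W)$. So there is $y_h$ with $u_{h,y_h}\in L^1$, $\|u_{h,y_h}-u\|_{L^1}\le\eta_h$ and $b_h(y_h)\le d\,\nu(W)/(1-\eta_h)$. As $h\to0$, $\partial U_{h,y_h}\to\partial U$ in $F$. With $W=W_\delta=\mathbb R^d$, lsc gives $\mathbb M(\partial U)\le d\,\nu(\mathbb R^d)<\infty$.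 Now that $\partial U$ has finite mass, (F5) applies for general $W$ (with grids chosen for that $W$ and $\delta$):
$$\mu_{\partial U}(W_\delta)\le\liminf_{h\to0}\mu_{\partial U_{h,y_h}}(W_\delta)\le d\,\nu(W).$$
Let $\delta\to0$ to get $\mu_{\partial U}(W)\le d\,\nu(W)$ for open $W$, and use outer regularity of $\nu$ for Borel sets. $\square$

## 6. One $BV$ function that dominates countably many

We shall have countably many $BV$ functions and want a single one. Summing them is not safe, since gradients can cancel, as for $1_Q$ and $-1_Q$. Generic coefficients avoid this.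

**Lemma 3.** Let $v_n\in BV(\mathbb R^d)$, $n\in\mathbb N$. There is $w\in BV(\mathbb R^d)$ with $|Dv_n|\ll|Dw|$ for all $n$.

Multiplying each $v_n$ by a positive constant, assume $\sum_n\|v_n\|_{BV}<\infty$. Let $\sigma=\sum_n|Dv_n|$, a finite measure, and write $Dv_n=\xi_n\sigma$ with $\xi_n$ Borel and vector-valued, so that $\sum_n|\xi_n|=1$ $\sigma$-a.e. For $a\in[0,1]^{\mathbb N}$ put $w_a=\sum_na_nv_n\in BV(\mathbb R^d)$; then $Dw_a=(\sum_na_n\xi_n)\sigma$. For $\sigma$-a.e. $x$ some $\xi_m(x)\ne0$. For fixed $(a_n)_{n\ne m}$, at most one value of $a_m$ gives $\sum_na_n\xi_n(x)=0$. So for such $x$ the set of $a$ with $\sum_na_n\xi_n(x)=0$ is null for the product Lebesgue measure on $[0,1]^{\mathbb N}$. By Fubini, for a.e. $a$ we have $\sum_na_n\xi_n\ne0$ $\sigma$-a.e. Since $|Dw_a|=|\sum_na_n\xi_n|\,\sigma$, this means $\sigma\ll|Dw_a|$. Take $w=w_a$. $\square$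

## 7. The mass measure is absolutely continuous with respect to one $|Dw|$: proof of Theorem A

**Step 1 (splitting $T$).** This step reduces to polytopes and to a boundary. Choose a polyhedral $Q_0$ with $F(T-Q_0)<1$ and apply (F4) to $T-Q_0$:
$$T=A+\partial U,\qquad A=Q_0+\sum_jA_j,\quad U=\sum_jC_j,$$
with $A_j,C_j$ polyhedral and $\sum_j(\mathbb M(A_j)+\mathbb M(C_j))<1$. By (F3), $\mathbb M(A)<\infty$ and $\mu_A\le\mu_{Q_0}+\sum_j\mu_{A_j}$. So $\mu_A\ll\sum_m\mathscr H^{d-1}\llcorner\sigma_m$ for countably many $(d-1)$-dimensional polytopes $\sigma_m$. By (F7), $U$ is given by some $u\in L^1(\mathbb R^d;G)$, and $\mathbb M(\partial U)\le\mathbb M(T)+\mathbb M(A)<\infty$.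

**Step 2 (the part $A$).** We find $BV$ functions whose gradients see the polytopes. For each $m$ let $H_m$ be a half space with $\sigma_m\subset\partial H_m$, let $\chi_m\in C_c^\infty$ equal $1$ near $\sigma_m$, and let $v_m'=\chi_m1_{H_m}\in BV(\mathbb R^d)$. Near $\sigma_m$ we have $v_m'=1_{H_m}$, so $|Dv_m'|\ge\mathscr H^{d-1}\llcorner\sigma_m$.

**Step 3 (the part $\partial U$).** We show that the gradients of the distance functions see all of $\mu_{\partial U}$. Choose $\{g_n\}$ for $u$ as in Section 4. Lemma 1 with $\phi=|\cdot-g_n|-|g_n|$ gives $u_n\in BV(\mathbb R^d)$ and $|Du_n|\le\mu_{\partial U}$. Write $|Du_n|=h_n\mu_{\partial U}$ with $0\le h_n\le1$, and let $\nu=\bigvee_n|Du_n|=(\sup_nh_n)\mu_{\partial U}$, a finite measure. Lemma 2 gives $\mu_{\partial U}\le d\,\nu$. If $|Du_n|(E)=0$ for all $n$, then every $h_n$ vanishes $\mu_{\partial U}$-a.e. on $E$, so $\nu(E)=0$ and hence $\mu_{\partial U}(E)=0$.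

**Step 4 (one function).** Lemma 3 gives $w\in BV(\mathbb R^d)$ with $|Dv_m'|\ll|Dw|$ and $|Du_n|\ll|Dw|$ for all $m,n$. If $|Dw|(E)=0$, then $\mu_A(E)=0$ by Steps 1 and 2 and $\mu_{\partial U}(E)=0$ by Step 3. Since $\mu_T\le\mu_A+\mu_{\partial U}$, we get $\mu_T\ll|Dw|$. By Radon–Nikodym, $\mu_T=f|Dw|$ with $f:\mathbb R^d\to[0,\infty)$ Borel, and $f\in L^1(|Dw|)$ because $\mu_T$ is finite.

**Step 5 (coarea).** Now order is available, since $w$ is real, and we slice. Let $\mu=f|Dw|$ be any finite measure of this form. By the coarea formula and De Giorgi's theorem (Ambrosio–Fusco–Pallara, *Functions of Bounded Variation and Free Discontinuity Problems*, Theorems 3.40 and 3.59), for a.e. $t$ the set $\{w>t\}$ has finite perimeter, its reduced boundary $\Sigma_t$ is Borel and $(d-1)$-rectifiable with $\mathscr H^{d-1}(\Sigma_t)<\infty$, and for every Borel $E$ the function $t\mapsto\mathscr H^{d-1}(E\cap\Sigma_t)$ is measurable with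
$$|Dw|(E)=\int_{\mathbb R}\mathscr H^{d-1}(E\cap\Sigma_t)\,dt.\tag{4}$$
Approximating $f$ from below by simple functions, we see that $t\mapsto\int_{E\cap\Sigma_t}f\,d\mathscr H^{d-1}$ is measurable and
$$\mu(E)=\int_{\mathbb R}\int_{E\cap\Sigma_t}f\,d\mathscr H^{d-1}\,dt.$$
It remains to replace the line by a compact interval. Let $\tau:(0,1)\to\mathbb R$ be an increasing $C^1$ diffeomorphism. For $r\in I:=[0,1]$ put
$$\mu_r:=\tau'(r)\,f\,\mathscr H^{d-1}\llcorner\Sigma_{\tau(r)}$$
if $r\in(0,1)$, $\Sigma_{\tau(r)}$ is as above and $\int_{\Sigma_{\tau(r)}}f\,d\mathscr H^{d-1}<\infty$; for the remaining $r$, which form a null set, put $\mu_r:=0$. Each $\mu_r$ is $(d-1)$-rectifiable and (a) holds. By change of variables $\int_I\mu_r(E)\,dr=\mu(E)$ for all Borel $E$; with $E=\mathbb R^d$ this is (b), as $\int_I\mathbb M(\mu_r)\,dr=\mu(\mathbb R^d)<\infty$. So $\mu=\int_I\mu_r\,dr$. With $\mu=\mu_T$ this proves Theorem A. $\blacksquare$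

## 8. The class of mass measures: proof of Theorem B

Steps 1–4 of Section 7 are (1)$\Rightarrow$(4), Step 5 is (4)$\Rightarrow$(2), and (3)$\Rightarrow$(1) is trivial. We prove (4)$\Rightarrow$(3), then (2)$\Rightarrow$(4), then the last assertion.

### 8.1. From $BV$ functions to real flat chains: (4)$\Rightarrow$(3)

**Step 1 (a chain that sees $|Dw|$).** Let $G=\mathbb R$, let $w\in BV(\mathbb R^d)$ be as in (4), and let $U_w$ be its $d$-chain. Take $\{g_n\}=\mathbb Q$. Since $t\mapsto|t-g_n|-|g_n|$ is $1$-Lipschitz and vanishes at $0$, the functions $|w-g_n|-|g_n|$ are in $BV$ with gradients of variation at most $|Dw|$. So Lemma 2 with $\nu=|Dw|$ gives $\mathbb M(\partial U_w)<\infty$. Put $T_0:=\partial U_w$. Lemma 1 with $\phi=\mathrm{id}$ gives $|Dw|\le\mu_{T_0}$. Hence $\mu\ll\mu_{T_0}$, say $\mu=f\mu_{T_0}$ with $0\le f\in L^1(\mu_{T_0})$.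

**Step 2 (multiplying $T_0$ by $f$).** With real coefficients we can build a chain with any density. For simple $f_j=\sum_ic_i1_{E_i}\ge0$ with disjoint $E_i$, let $T_j=\sum_ic_i\,T_0\llcorner E_i$. By (F1), $T_j\llcorner(E\cap E_i)=c_i\,T_0\llcorner(E\cap E_i)$, and $T_j$ has zero restriction to the complement of $\bigcup_iE_i$. By homogeneity of $\mathbb M$ for real coefficients, $\mu_{T_j}(E\cap E_i)=c_i\mu_{T_0}(E\cap E_i)$, so $\mu_{T_j}=f_j\mu_{T_0}$. The same computation on a common refinement gives $\mathbb M(T_j-T_k)=\int|f_j-f_k|\,d\mu_{T_0}$. If $f_j\to f$ in $L^1(\mu_{T_0})$, then $(T_j)$ is Cauchy in mass, hence converges in $F$ to some $T$, and by lsc $\mathbb M(T-T_j)\le\liminf_k\mathbb M(T_k-T_j)\to0$ as $j\to\infty$. Since $|\mu_T(E)-\mu_{T_j}(E)|\le\mu_{T-T_j}(E)$ for all Borel $E$, we get $\mu_T=f\mu_{T_0}=\mu$.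

### 8.2. From integrals of rectifiable measures to $BV$ functions: (2)$\Rightarrow$(4)

For the segments of Section 1 the reverse passage is easy to see. The segment $\sigma_t$ lies on the boundary of $\{x_1<t\}$; stack these half planes, $v(x)=\mathscr L^1(\{t\in[0,1]:x_1<t\})$. This function equals $1$ for $x_1\le0$, $1-x_1$ for $0\le x_1\le1$ and $0$ for $x_1\ge1$, and $-D_1v=\mathscr L^2\llcorner([0,1]\times\mathbb R)$ dominates $\mathscr L^2\llcorner[0,1]^2$. Two points need care in general. The sets must be subgraphs in one common direction, for $1_{\{x_1<t\}}+1_{\{x_1>t\}}$ is a.e. constant and has no gradient. And the graphs must be chosen measurably in $t$.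

Let $\mu=\int_I\mu_t\,dt$ be as in (2). Setting $\mu_t:=0$ on a null set of $t$, we may assume that all $\mu_t$ are finite. Put $L=\sqrt d$. Let $X$ be the space of $L$-Lipschitz functions $f:\mathbb R^{d-1}\to\mathbb R$ with locally uniform convergence, which is Polish, and let $Y=\{1,\dots,d\}\times X$. For $y=(i,f)\in Y$ let $\Gamma_y=\{x:x_i=f(\hat x_i)\}$, where $\hat x_i$ denotes the coordinates other than $x_i$.

**Step 1 (countably many graphs carry each $\mu_t$).** A $(d-1)$-rectifiable set is covered, up to an $\mathscr H^{d-1}$-null set, by countably many $C^1$ hypersurfaces (Federer, *Geometric Measure Theory*, 3.2.29). At each point of such a surface some component $n_i$ of the unit normal satisfies $|n_i|\ge d^{-1/2}$. So near the point the surface is a graph over a ball in $e_i^\perp$ of a $C^1$ function $f$. At the center $|n_i|=(1+|\nabla f|^2)^{-1/2}$, so $|\nabla f|\le\sqrt{d-1}$, and by continuity $|\nabla f|\le\sqrt d$ on a smaller ball. There $f$ is $L$-Lipschitz, and by McShane's theorem it extends to an element of $X$. By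 Lindelöf, countably many such pieces cover the surface. Since $\mu_t\ll\mathscr H^{d-1}$, each $\mu_t$ is concentrated on a countable union of sets $\Gamma_y$.

**Step 2 (a measurable choice of a nearly best graph).** Let $(\lambda_t)_{t\in I}$ be finite positive measures satisfying (a). For $y=(i,f)$ let $\psi_m(y,x)=(1-m|x_i-f(\hat x_i)|)^+$, which is continuous on $Y\times\mathbb R^d$. For Borel $E$ the function $(t,y)\mapsto\int_E\psi_m(y,x)\,d\lambda_t(x)$ is measurable in $t$ by (a) and continuous in $y$ by dominated convergence. As $Y$ is separable metric, it is jointly measurable. Letting $m\to\infty$, $\psi_m(y,\cdot)\downarrow1_{\Gamma_y}$, so $(t,y)\mapsto\lambda_t(E\cap\Gamma_y)$ is jointly measurable. Put $s(t)=\sup_y\lambda_t(\Gamma_y)$. The set $\{s>c\}$ is the projection of $\{(t,y):\lambda_t(\Gamma_y)>c\}$. By the projection theorem, $s$ is Lebesgue measurable, and by the von Neumann–Aumann selection theorem applied to $\{(t,y):s(t)>0,\ \lambda_t(\Gamma_y)>\frac12s(t)\}$ there is a measurable $y:I\to Y$ with $\lambda_t(\Gamma_{y(t)})>\frac12s(t)$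 whenever $s(t)>0$; where $s(t)=0$ let $y(t)$ be a fixed element of $Y$ (Castaing–Valadier, *Convex Analysis and Measurable Multifunctions*, Theorems III.22–23). Composing the jointly measurable function with $t\mapsto(t,y(t))$, we see that $\lambda_t\llcorner\Gamma_{y(t)}$ and $\lambda_t\llcorner\Gamma_{y(t)}^c$ satisfy (a).

**Step 3 (exhaustion).** We use up all of $\mu_t$ with countably many measurable families of graphs. Let $\mu^0_t=\mu_t$; given $\mu^k_t$, choose $y_k$ for it by Step 2 and put $\mu^{k+1}_t=\mu^k_t\llcorner\Gamma^c_{y_k(t)}$. The removed pieces live on disjoint sets, so $\sum_k\mu^k_t(\Gamma_{y_k(t)})\le\mu_t(\mathbb R^d)<\infty$. Hence $s_k(t)=\sup_y\mu^k_t(\Gamma_y)\le2\mu^k_t(\Gamma_{y_k(t)})\to0$. The decreasing limit $\mu^\infty_t\le\mu_t$, which is the restriction of $\mu_t$ to $\bigcap_k\Gamma^c_{y_k(t)}$, therefore vanishes on every $\Gamma_y$. As $\mu_t$ is concentrated on countably many of these, $\mu^\infty_t=0$. So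
$$\mu_t=\sum_k\mu^k_t\llcorner\Gamma_{y_k(t)}.\tag{5}$$

**Step 4 (stacking subgraphs).** For each family we build a $BV_{loc}$ function that sees almost every graph in it. Fix $k$ and $i$. Let $J=\{t\in I:y_k(t)\in\{i\}\times X\}$, write $y_k(t)=(i,f_t)$ for $t\in J$, and set
$$v(x)=v_{k,i}(x):=\mathscr L^1(\{t\in J:x_i<f_t(\hat x_i)\})\in[0,|I|],$$
where $|I|=\mathscr L^1(I)$. The set of $(t,x)$ with $x_i<f_t(\hat x_i)$ is measurable, since $t\mapsto f_t\in X$ is measurable and $(f,x)\mapsto f(\hat x_i)$ is continuous. Each set $\{x_i<f_t(\hat x_i)\}$ has perimeter in $B_R$ bounded by a constant depending only on $R,d,L$. By Fubini, for $\varphi\in C_c^1(B_R;\mathbb R^d)$,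
$$\Big|\int v\,\mathrm{div}\,\varphi\,dx\Big|=\Big|\int_J\int_{\{x_i<f_t(\hat x_i)\}}\mathrm{div}\,\varphi\,dx\,dt\Big|\le|J|\,C(R,d,L)\,\sup|\varphi|,$$
so $v\in BV_{loc}(\mathbb R^d)$. Let $\pi_t$ be the image of $\mathscr L^{d-1}$ under the graph map of $f_t$:
$$\pi_t(E)=\mathscr L^{d-1}\big(\{\xi:\text{the point with }\hat x_i=\xi,\ x_i=f_t(\xi)\text{ lies in }E\}\big).$$
For scalar $\varphi\in C^1_c$, integrating first in $x_i$ from $-\infty$ to $f_t(\xi)$,
$$-\int\varphi\,dD_iv=\int v\,\partial_i\varphi\,dx=\int_J\int_{\mathbb R^{d-1}}\int_{-\infty}^{f_t(\xi)}\partial_i\varphi\,dx_i\,d\xi\,dt=\int_J\int\varphi\,d\pi_t\,dt,$$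
so $-D_iv=\int_J\pi_t\,dt$. This is an integral of positive measures, so no cancellation occurs. By the area formula $\mathscr H^{d-1}(E\cap\Gamma_{y_k(t)})\le\sqrt{1+L^2}\,\pi_t(E)$.

**Step 5 (null sets).** We check that sets invisible to all $v_{k,i}$ are $\mu$-null. Let $|Dv_{k,i}|(E)=0$ for all $k,i$. For each $k,i$, Step 4 gives $\int_J\pi_t(E)\,dt=0$, so $\mathscr H^{d-1}(E\cap\Gamma_{y_k(t)})=0$ for a.e. $t\in J$, and then $\mu^k_t(E\cap\Gamma_{y_k(t)})=0$ because $\mu_t\ll\mathscr H^{d-1}$. The sets $J$ for $i=1,\dots,d$ cover $I$. Integrating (5) over $I$ gives $\mu(E)=\sum_k\int_I\mu_t^k(E\cap\Gamma_{y_k(t)})\,dt=0$.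

**Step 6 (one function).** Let $\chi_R\in C_c^\infty$ with $\chi_R=1$ on the ball $B_R$, $R\in\mathbb N$. The functions $\chi_Rv_{k,i}$ are countably many elements of $BV(\mathbb R^d)$, and $D(\chi_Rv_{k,i})=Dv_{k,i}$ on $B_R$. Lemma 3 gives $w\in BV(\mathbb R^d)$ with $|D(\chi_Rv_{k,i})|\ll|Dw|$ for all $R,k,i$, hence $|Dv_{k,i}|\ll|Dw|$. By Step 5, $\mu\ll|Dw|$. This is (4).

### 8.3. Multiplicity one over the line

Let $\mu$ satisfy (4), so $\mu=f|Dw|$ with $f:\mathbb R^d\to[0,\infty)$ Borel, and let $\Sigma_t$ be as in Step 5 of Section 7, with $\Sigma_t:=\emptyset$ for $t$ in the exceptional null set. Trading density for an extra parameter, $f=\int_0^\infty1_{\{f>s\}}\,ds$ gives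
$$\mu(E)=\int_{\mathbb R}\int_0^\infty\mathscr H^{d-1}\big(E\cap\Sigma_t\cap\{f>s\}\big)\,ds\,dt.\tag{6}$$
For fixed $s$ the integrand is measurable in $t$. For fixed $t$ it is decreasing and right-continuous in $s$, since $\{f>s'\}\uparrow\{f>s\}$ as $s'\downarrow s$. So it is the limit, as $n\to\infty$, of its values at $\big(t,(\lfloor ns\rfloor+1)/n\big)$, and is jointly measurable. The spaces $(\mathbb R\times(0,\infty),\mathscr L^2)$ and $(\mathbb R,\mathscr L^1)$ are non-atomic $\sigma$-finite standard measure spaces of infinite measure, hence isomorphic mod $0$. If the isomorphism sends $r$ to $(t,s)$, put $S_r=\Sigma_t\cap\{f>s\}$, and $S_r=\emptyset$ on the exceptional null set. Each $S_r$ is Borel and $(d-1)$-rectifiable with $\mathscr H^{d-1}(S_r)<\infty$, and (6) becomes $\mu=\int_{\mathbb R}\mathscr H^{d-1}\llcorner S_r\,dr$. $\blacksquare$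

## 9. The constants $1$ and $d$: proof of Theorem C

**Step 1 (the inequalities).** Lemma 1 with $\phi=|\cdot-g_n|-|g_n|$ gives $|Du_n|\le\mu_{\partial U}$ for all $n$. As $\nu$ is the least measure dominating all $|Du_n|$, it is finite and $\nu\le\mu_{\partial U}$. Lemma 2 for this $\nu$ gives $\mu_{\partial U}\le d\,\nu$.

**Step 2 (the constant $1$).** We exhibit equality on the left. Let $G=\mathbb R$, $u=1_Q$ with $Q$ a cube, and $\{g_n\}=\{0,1\}$. The two functions $u_n$ are $1_Q$ and $|1_Q-1|-1=-1_Q$, so $\nu=\mathscr H^{d-1}\llcorner\partial Q=\mu_{\partial U}$.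

**Step 3 (the constant $d$: computing $\nu$).** We exhibit equality on the right, on a ball. Let $G=\mathbb R^d$ with the Euclidean norm, $\{g_n\}$ dense in $\mathbb R^d$, and $u(x)=\chi(x)x$ with $\chi\in C_c^\infty$, $\chi=1$ on $B_1$. Since $|u_n(x)-u_n(x')|\le|u(x)-u(x')|$ and $u_n=0$ where $u=0$, the functions $u_n$ are uniformly Lipschitz with common compact support. So the measures $|Du_n|$ are dominated by a fixed finite measure, and $\mathbb M(\partial U)<\infty$ by Lemma 2. On $B_1$ we have $u_n=|x-g_n|-|g_n|$, so $|Du_n|=\mathscr L^d$ there, and $\nu\llcorner B_1=\mathscr L^d\llcorner B_1$.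

**Step 4 (the constant $d$: a lower bound for $\mu_{\partial U}$).** The divergence supplies it. For a polyhedral $d$-chain $P$ with function $p$, $\operatorname{div}p=(p^+-p^-)\cdot n\,\mathscr H^{d-1}\llcorner J_p$, and $|(p^+-p^-)\cdot n|\le|p^+-p^-|$. Hence for $\psi\in C_c^1$
$$\Big|\int p\cdot\nabla\psi\,dx\Big|\le\int|\psi|\,d\mu_{\partial P}.$$
Apply this to the $P_j$ of (F8). As $j\to\infty$ the left side converges because $p_j\to u$ in $L^1$, and the right side converges by (F6). For $0\le\psi\in C_c^1(B_1)$ we have $\int u\cdot\nabla\psi\,dx=\int x\cdot\nabla\psi\,dx=-d\int\psi\,dx$, so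
$$d\int\psi\,dx=\Big|\int u\cdot\nabla\psi\,dx\Big|\le\int\psi\,d\mu_{\partial U}.$$
Thus $\mu_{\partial U}\ge d\,\mathscr L^d=d\,\nu$ on $B_1$. With the upper bound of Step 1, $\mu_{\partial U}=d\,\nu$ on $B_1$, so $d$ cannot be lowered. $\blacksquare$
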